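\title{Generic Weil--Deligne acceptability is equivalent to acceptability}

\begin{abstract}
Two homomorphisms into a connected reductive complex group $H$ are locally conjugate if they become isomorphic in every algebraic representation of $H$. The group $H$ is acceptable if locally conjugate homomorphisms from finite groups are always conjugate, and it is generically $WD_F$-acceptable, for a non-archimedean local field $F$ of characteristic $0$, if locally conjugate generic Langlands parameters $WD_F\to H$ are always conjugate. We prove that the two properties are equivalent for every $F$: both hold exactly when the derived group of $H$ is a direct product of groups $\mathrm{SL}_n$, $\mathrm{Sp}_{2n}$, $\mathrm{SO}_{2n+1}$, $\mathrm{SO}_4$ and $\mathrm{G}_2$. When they fail, the failure is exhibited over every $F$ by parameters that factor through a finite Galois group.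
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Local conjugacy}
Let $H$ be a connected reductive group over $\mathbb C$, identified with its group of complex points, and let $\Gamma$ be a group. Homomorphisms $\varphi,\varphi'\colon\Gamma\to H$ are \emph{conjugate} if $\varphi'=g\varphi g^{-1}$ for some $g\in H$. A homomorphism into $H$ is usually studied through the linear representations $\varrho\circ\varphi$, where $\varrho$ runs over the algebraic representations of $H$. The following notions measure what is lost in doing so.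

\begin{definition}\label{def:local}
Let $\varphi,\varphi'\colon\Gamma\to H$ be homomorphisms.
\begin{itemize}
\item $\varphi$ and $\varphi'$ are \emph{locally conjugate} if $\varrho\circ\varphi\cong\varrho\circ\varphi'$ for every algebraic representation $\varrho$ of $H$.
\item $\varphi$ and $\varphi'$ are \emph{elementwise conjugate} if $\varphi(\gamma)$ and $\varphi'(\gamma)$ are conjugate in $H$ for every $\gamma\in\Gamma$.
\item $\varphi$ is \emph{semisimple} if $\varrho\circ\varphi$ is a semisimple representation of $\Gamma$ for every algebraic representation $\varrho$ of $H$.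
\end{itemize}
The group $H$ is \emph{acceptable} if, for every finite group $\Gamma$, any two locally conjugate homomorphisms $\Gamma\to H$ are conjugate.
\end{definition}

For finite $\Gamma$ the first two notions agree. If $\varphi$ and $\varphi'$ are elementwise conjugate, then $\varrho\circ\varphi$ and $\varrho\circ\varphi'$ have the same character, so they are isomorphic. Conversely, elements of finite order are semisimple, and the characters of algebraic representations separate the semisimple conjugacy classes of $H$. Only the first direction is used in this paper.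

A torus is acceptable because its characters separate points, and $\mathrm{GL}_n$ is acceptable because an isomorphism of the standard representations is a conjugating element. For other groups the isomorphism $\varrho\circ\varphi\cong\varrho\circ\varphi'$ is an element of $\mathrm{GL}(\varrho)$, and it has to be moved into $H$. For $H=\mathrm{SO}_{2n}$, for instance, one can always move it into $\mathrm{O}_{2n}$ (Lemma~\ref{lem:sqrt}), and the question is whether the determinant can be corrected. For cyclic $\Gamma$ nothing can go wrong, since an element conjugating the images of a generator conjugates the homomorphisms; a failure of acceptability means that the conjugating elements for different $\gamma$ cannot be chosen equal.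

\subsection{Langlands parameters and the question}
Let $F$ be a non-archimedean local field of characteristic $0$ with residue field of order $q$. Let $W_F$ be its Weil group, $I_F\subset W_F$ the inertia subgroup, $\mathrm{Fr}\in W_F$ a geometric Frobenius element, and $WD_F=W_F\times\mathrm{SL}_2(\mathbb C)$ the Weil--Deligne group. A \emph{parameter} is a homomorphism $\varphi\colon WD_F\to H$ that is continuous on $W_F$, sends Frobenius elements to semisimple elements, and is algebraic on $\mathrm{SL}_2(\mathbb C)$. When $H={}^\vee\mathrm G(\mathbb C)$ is the complex dual group of a split connected reductive group $\mathrm G$ over $F$, these are the Langlands parameters of $\mathrm G$; every connected reductive complex group $H$ is such a dual group. The $L$-function of a parameter $\rho\colon WD_F\to\mathrm{GL}(V)$ is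
\[
L(s,\rho)=\det\Bigl(1-q^{-s}\rho\bigl(\mathrm{Fr},\operatorname{diag}(q^{-1/2},q^{1/2})\bigr)\,\Big|\,(\ker N)^{I_F}\Bigr)^{-1},
\qquad N=d\rho\begin{pmatrix}0&1\\0&0\end{pmatrix}.
\]

\begin{definition}\label{def:generic}
A parameter $\varphi\colon WD_F\to H$ is \emph{generic} if $L(s,\mathrm{Ad}\circ\varphi)$ is holomorphic at $s=1$. The group $H$ is \emph{generically $WD_F$-acceptable} if any two locally conjugate generic parameters $WD_F\to H$ are conjugate.
\end{definition}

For example, the parameter into $\mathrm{GL}_2$ that is trivial on $I_F\times\mathrm{SL}_2(\mathbb C)$ and sends $\mathrm{Fr}$ to $\operatorname{diag}(q^{1/2},q^{-1/2})$ is not generic: $\mathrm{Ad}\,\varphi(\mathrm{Fr})$ has the eigenvalue $q$, which contributes the factor $(1-q^{1-s})^{-1}$. An invariant such as $L(s,\varrho\circ\varphi)$ depends only on the isomorphism class of $\varrho\circ\varphi$, so it takes the same value on locally conjugate parameters. Generic $WD_F$-acceptability says that a generic parameter is nevertheless determined, among generic parameters, by its linear representations.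

Acceptability does not involve $F$, while generic $WD_F$-acceptability does. By a result of Matringe, if ${}^\vee\mathrm G(\mathbb C)$ is acceptable then it is generically $WD_F$-acceptable, for every $F$ and $\mathrm G$. The question of the converse comes from Adrian and Stevens \cite{AS}.

\medskip
\noindent\textbf{Question.} \emph{Let $F$ be a non-archimedean local field of characteristic $0$ and $\mathrm G$ a split connected reductive group over $F$. If ${}^\vee\mathrm G(\mathbb C)$ is generically $WD_F$-acceptable for this $F$, is it acceptable?}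
\medskip

There is a reason to doubt it. Acceptability is tested against all finite groups, whereas the finite quotients of $W_F$ are the Galois groups $\mathrm{Gal}(E/F)$. These are solvable, and if the residue characteristic is odd then even $(\mathbb Z/2)^3$ is not among them, because $F^\times/F^{\times2}$ has order $4$. One could expect that for some pair $(F,H)$ there are too few parameters to detect a failure of acceptability. On the other hand, every $F$ has unramified extensions of all degrees, a biquadratic extension, and many two-dimensional induced representations. We show that these always suffice.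

\subsection{The result}
Let $H_{\mathrm{der}}$ denote the derived group of $H$, and let $\mathcal L$ be the class of groups isomorphic to a finite, possibly empty, direct product of groups from the list
\[
\mathrm{SL}_n\ (n\ge2),\qquad \mathrm{Sp}_{2n}\ (n\ge2),\qquad \mathrm{SO}_{2n+1}\ (n\ge1),\qquad \mathrm{SO}_4,\qquad \mathrm G_2 .
\]

\begin{theorem}\label{thm:main}
Fix a non-archimedean local field $F$ of characteristic $0$. For a connected reductive complex group $H$ the following are equivalent.
\begin{itemize}
\item[(1)] $H_{\mathrm{der}}\in\mathcal L$.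
\item[(2)] For every group $\Gamma$, any two locally conjugate semisimple homomorphisms $\Gamma\to H$ are conjugate.
\item[(3)] $H$ is acceptable.
\item[(4)] Any two locally conjugate parameters $WD_F\to H$, generic or not, are conjugate.
\item[(5)] $H$ is generically $WD_F$-acceptable.
\item[(6)] For every finite Galois extension $E/F$, any two elementwise conjugate homomorphisms $\mathrm{Gal}(E/F)\to H$ are conjugate.
\end{itemize}
\end{theorem}

The implication (5)$\Rightarrow$(3) answers the question in the affirmative, for every $F$ and every split $\mathrm G$, and (3)$\Rightarrow$(5) recovers Matringe's implication. Since (1) does not mention $F$, properties (4) and (5) do not depend on $F$. When they fail, (6) shows that the failure is exhibited, over every $F$, by parameters that are trivial on $\mathrm{SL}_2(\mathbb C)$ and factor through a finite Galois group.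

The proof does not transport a counterexample from an arbitrary finite group to a Galois group; it goes through the classification (1). Section~\ref{sec:easy} proves the formal implications
\[
(2)\Rightarrow(3)\Rightarrow(6),\qquad (2)\Rightarrow(4)\Rightarrow(5)\Rightarrow(6),
\]
which leave (6)$\Rightarrow$(1) and (1)$\Rightarrow$(2). For (6)$\Rightarrow$(1) we must construct, for each $H$ with $H_{\mathrm{der}}\notin\mathcal L$, a counterexample to (6). Section~\ref{sec:pgl3} does this for $\mathrm{PGL}_3$. Section~\ref{sec:levi} shows that counterexamples pass from Levi subgroups to the ambient group, and Section~\ref{sec:test} uses this to reduce to seven families of test groups. After the preparations of Section~\ref{sec:tools}, the test groups are treated in Section~\ref{sec:witness}. Section~\ref{sec:positive} proves (1)$\Rightarrow$(2).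

\section{The formal implications}\label{sec:easy}

We recall the facts about $W_F$ that are used throughout. The group $W_F$ is the dense subgroup of $\mathrm{Gal}(\overline F/F)$ generated by $I_F$ and $\mathrm{Fr}$, topologized so that the profinite group $I_F$ is open, and $W_F/I_F\cong\mathbb Z$. For a finite Galois extension $E/F$ one has $W_F/W_E=\mathrm{Gal}(E/F)$, and the groups $W_E$ are exactly the open normal subgroups of finite index. Hence a continuous homomorphism from $W_F$ with finite image factors through some $\mathrm{Gal}(E/F)$, and two such homomorphisms factor through a common one. A homomorphism is \emph{unramified} if it is trivial on $I_F$; it is determined by the image of $\mathrm{Fr}$, which can be prescribed. Local class field theory identifies the continuous characters of $W_F$ with those of $F^\times$. A character is \emph{quadratic} if it has order $2$; since $|F^\times/F^{\times2}|\ge4$, there is a quadratic character besides the unramified one.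

\begin{lemma}\label{lem:easy}
In Theorem~\ref{thm:main}, we have $(2)\Rightarrow(3)\Rightarrow(6)$ and $(2)\Rightarrow(4)\Rightarrow(5)\Rightarrow(6)$.
\end{lemma}

\begin{proof}
(2)$\Rightarrow$(3): homomorphisms from finite groups are semisimple by Maschke's theorem. (3)$\Rightarrow$(6): elementwise conjugate homomorphisms from a finite group are locally conjugate. (4)$\Rightarrow$(5): condition (5) is a special case of (4).

(2)$\Rightarrow$(4): we show that a parameter $\varphi$ is semisimple. Let $\rho=\varrho\circ\varphi$ act on $V$. The group $\rho(I_F)$ is finite, because $I_F$ is profinite and a small neighborhood of $1$ in $\mathrm{GL}(V)$ contains no nontrivial subgroup. Conjugation by $\rho(\mathrm{Fr})$ permutes $\rho(I_F)$, so some power $x=\rho(\mathrm{Fr})^m$, $m\ge1$, is central in $\rho(W_F)$. The element $x$ is semisimple and generates a subgroup of finite index in $\rho(W_F)$. Write $V=\bigoplus_k\mathrm{Sym}^k\mathbb C^2\otimes V_k$ with $V_k=\mathrm{Hom}_{\mathrm{SL}_2}(\mathrm{Sym}^k\mathbb C^2,V)$. Then $W_F$ acts on $V_k$, and $x$ acts semisimply. By averaging over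 cosets, a representation that is semisimple on a normal subgroup of finite index is semisimple. So each $V_k$ is a direct sum of irreducible representations of $W_F$, and $V$ is a direct sum of external tensor products of irreducible representations, which are irreducible.

(5)$\Rightarrow$(6): regard $\varphi\colon\mathrm{Gal}(E/F)\to H$ as a parameter that is trivial on $\mathrm{SL}_2(\mathbb C)$. Then $N=0$ and $L(s,\mathrm{Ad}\circ\varphi)=\prod_\xi(1-\xi q^{-s})^{-1}$, where $\xi$ runs over the eigenvalues of $\mathrm{Ad}\,\varphi(\mathrm{Fr})$ on $(\mathrm{Lie}\,H)^{I_F}$. These are roots of unity, so $\xi q^{-1}\ne1$ and $\varphi$ is generic. Two elementwise conjugate homomorphisms of $\mathrm{Gal}(E/F)$ therefore give locally conjugate generic parameters, which are conjugate by (5).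
\end{proof}

The last step is the only place where genericity enters: it costs nothing for parameters with finite image.

\begin{definition}\label{def:witness}
A \emph{witness} for $H$ (over $F$) is a pair of continuous homomorphisms $\varphi,\varphi'\colon W_F\to H$ with finite image that are elementwise conjugate but not conjugate.
\end{definition}

Condition (6) fails exactly when $H$ admits a witness. Most of our witnesses are written down in a central cover of $H$, and the following observation translates conjugacy in $H$ into a statement about the cover.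

\begin{lemma}\label{lem:central}
Let $Z$ be a central subgroup of a group $G$ and let $\varphi,\varphi'\colon\Gamma\to G$ be homomorphisms whose images in $G/Z$ are conjugate. Then there are $g\in G$ and a homomorphism $z\colon\Gamma\to Z$ with $g\varphi(\gamma)g^{-1}=z(\gamma)\varphi'(\gamma)$ for all $\gamma$. If $\varphi$ and $\varphi'$ factor through a quotient of $\Gamma$, so does $z$.
\end{lemma}

\begin{proof}
Lift the conjugating element to $g$ and put $z(\gamma)=g\varphi(\gamma)g^{-1}\varphi'(\gamma)^{-1}\in Z$. Since $z(\gamma)$ is central, multiplying the relations for $\gamma_1$ and $\gamma_2$ gives $g\varphi(\gamma_1\gamma_2)g^{-1}=z(\gamma_1)z(\gamma_2)\varphi'(\gamma_1\gamma_2)$.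
\end{proof}

We write $x\sim y$ for conjugacy of elements, and $\mu_n$ for the group of $n$-th roots of unity, viewed as scalar matrices.

\section{The smallest case: $\mathrm{PGL}_3$}\label{sec:pgl3}

The semisimple groups of rank at most $2$ are $\mathrm{SL}_2$ and $\mathrm{PGL}_2\cong\mathrm{SO}_3$; the groups $\mathrm{SL}_2\times\mathrm{SL}_2$, $\mathrm{SO}_4$, $\mathrm{SL}_2\times\mathrm{SO}_3$, $\mathrm{SO}_3\times\mathrm{SO}_3$; the groups $\mathrm{Sp}_4$ and $\mathrm{SO}_5$; $\mathrm G_2$; and $\mathrm{SL}_3$ and $\mathrm{PGL}_3$. All but the last lie in $\mathcal L$. We construct a witness for $\mathrm{PGL}_3$ over an arbitrary $F$.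

Let $\zeta=e^{2\pi i/3}$ and
\[
t=\operatorname{diag}(1,\zeta,\zeta^2),\quad d_1=\operatorname{diag}(1,-1,-1),\quad d_2=\operatorname{diag}(-1,1,-1),\quad d_3=\operatorname{diag}(-1,-1,1).
\]
Let $P$ be the permutation matrix with $P\operatorname{diag}(x_1,x_2,x_3)P^{-1}=\operatorname{diag}(x_2,x_3,x_1)$. Then $PtP^{-1}=\zeta t$ and $Pd_iP^{-1}=d_{i-1}$, with indices modulo $3$. So in $\mathrm{PGL}_3$ the matrix $P$ centralizes $t$ and rotates the three involutions $d_i$. Let $\Gamma=\langle g_1\rangle\times\langle g_2\rangle\times\langle h\rangle\cong(\mathbb Z/2)^2\times\mathbb Z/3$ and define $A,A'\colon\Gamma\to\mathrm{SL}_3$ by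
\[
A\colon g_1\mapsto d_1,\ g_2\mapsto d_2,\ h\mapsto t,\qquad\qquad A'\colon g_1\mapsto d_2,\ g_2\mapsto d_1,\ h\mapsto t .
\]
Both send $g_1g_2$ to $d_3$.

In $\mathrm{PGL}_3$ the two homomorphisms are elementwise conjugate. They agree on $h^n$ and $g_1g_2h^n$, and
\[
P^2A(g_1h^n)P^{-2}=d_2\,\zeta^{2n}t^n=\zeta^{2n}A'(g_1h^n),\qquad PA(g_2h^n)P^{-1}=d_1\,\zeta^{n}t^n=\zeta^{n}A'(g_2h^n).
\]
They are not conjugate. Suppose that $g\in\mathrm{GL}_3$ conjugates $A$ to $A'$ up to scalars. Then $gtg^{-1}=\xi t$, and $\xi^3=1$ by determinants, say $\xi=\zeta^m$. The matrix $P^{-m}g$ commutes with $t$, which has distinct eigenvalues, so it is diagonal, and $gd_ig^{-1}=d_{i-m}$. The $d_i$ are pairwise non-proportional, so $g_1$ requires $1-m\equiv2$ and $g_2$ requires $2-m\equiv1$ modulo $3$. This is impossible: a transposition of three objects moves each object as some rotation does, but it is not a rotation.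

Finally, $\Gamma$ is a quotient of $W_F$ for every $F$: two distinct quadratic characters map $W_F$ onto $(\mathbb Z/2)^2$, an unramified character of order $3$ maps it onto $\mathbb Z/3$, and the product map is onto because the orders are coprime. Composing with $A$ and $A'$ gives a witness for $\mathrm{PGL}_3$.

Three features recur below. First, the center matters: in $\mathrm{SL}_3$ the pair is not elementwise conjugate, since $\operatorname{tr}A(g_1h)=1-\zeta-\zeta^2=2$ and $\operatorname{tr}A'(g_1h)=-1+\zeta-\zeta^2=2\zeta$. Second, elementwise conjugacy is checked coset by coset over the group $(\mathbb Z/2)^2$, with a different conjugating element on different cosets. Third, only characters that exist over every $F$ are used.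

\section{Passing from a Levi subgroup to the group}\label{sec:levi}

A \emph{Levi subgroup} of $H$ is the centralizer of a torus. It is connected reductive and satisfies $L=C_H(Z(L)^\circ)$. Fix a maximal torus $T$ and a set $\Delta$ of simple roots, with root subgroups $U_\alpha$. Up to conjugacy the Levi subgroups are the groups $L_J$, $J\subset\Delta$, generated by $T$ and the $U_{\pm\alpha}$ with $\alpha\in J$. The derived group $H_J$ of $L_J$ is generated by the $U_{\pm\alpha}$ with $\alpha\in J$; it is semisimple with Dynkin diagram $J$. We call $H_J$ and its conjugates the \emph{derived Levi subgroups} of $H$. We use the following properties.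
\begin{itemize}
\item[(L1)] $H$ and $H_{\mathrm{der}}=H_\Delta$ have the same derived Levi subgroups, and $(H_J)_{J'}=H_{J'}$ for $J'\subset J$. So a derived Levi subgroup of a derived Levi subgroup of $H$ is a derived Levi subgroup of $H$.
\item[(L2)] If $G$ is semisimple and simply connected, then so is $G_J$. Indeed, the simple coroots form a basis of the cocharacter lattice of $T$, so those in $J$ span a direct summand.
\item[(L3)] If $H=G/Z$ with $Z$ finite and central, then $H_J=G_J/(Z\cap G_J)$, and $Z\cap G_J$ is central in $G_J$.
\end{itemize}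
In $\mathrm{SL}_n$ the block diagonal subgroups are Levi subgroups, with derived groups $\prod\mathrm{SL}_{n_i}$; in $\mathrm{Sp}_{2n}$ and $\mathrm{SO}_{n}$ so are the subgroups $\prod\mathrm{GL}_{n_i}\times\mathrm{Sp}_{2m}$ and $\prod\mathrm{GL}_{n_i}\times\mathrm{SO}_{m}$.

A witness for a Levi subgroup $L$ need not be a witness for $H$, since the two homomorphisms may become conjugate in $H$. For example, let $\varphi$ take values in $\mathrm{SO}_6\subset\mathrm{SO}_6\times\mathrm{SO}_2\subset\mathrm{SO}_8$ and let $\varphi'=r\varphi r^{-1}$ with $r$ a reflection of $\mathbb C^6$; then $\varphi$ and $\varphi'$ are conjugate by $(r,r')\in\mathrm{SO}_8$, where $r'$ is a reflection of $\mathbb C^2$. The remedy is to put into the image an element whose centralizer is exactly $L$.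

\begin{lemma}\label{lem:regular-element}
Let $L$ be a Levi subgroup of $H$ and $S=Z(L)^\circ$. For every sufficiently large integer $N$ there is $s\in S$ with $s^N=1$ and $C_H(s)=L$.
\end{lemma}

\begin{proof}
Embed $H$ in $\mathrm{GL}(V)$ and let $\chi_1,\dots,\chi_m$ be the distinct weights of $S$ on $V$. Choose a cocharacter $\lambda\colon\mathbb C^\times\to S$ outside the finitely many hyperplanes $\langle\chi_i-\chi_j,\cdot\rangle=0$, so that the integers $n_i=\langle\chi_i,\lambda\rangle$ are pairwise distinct. Let $N>|n_i-n_j|$ for all $i,j$, and put $s=\lambda(e^{2\pi i/N})$. The numbers $\chi_j(s)=e^{2\pi in_j/N}$ are pairwise distinct, so the eigenspaces of $s$ are the weight spaces of $S$. An element of $\mathrm{GL}(V)$ commutes with $s$ if and only if it preserves these spaces, that is, if and only if it commutes with $S$. Hence $C_H(s)=C_H(S)=L$.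
\end{proof}

\begin{proposition}\label{prop:levi}
If a derived Levi subgroup of $H$ admits a witness, then so does $H$.
\end{proposition}

\begin{proof}
Let $L$ be a Levi subgroup and $(\varphi,\varphi')$ a witness for $L_{\mathrm{der}}$. It is also a witness for $L$: since $L=L_{\mathrm{der}}Z(L)$, conjugation by an element of $L$ agrees with conjugation by an element of $L_{\mathrm{der}}$.

Let $M$ be a common exponent of the finite groups $\varphi(W_F)$ and $\varphi'(W_F)$. Take $N$ prime to $M$ and $s$ as in Lemma~\ref{lem:regular-element}, and let $\psi\colon W_F\to\langle s\rangle$ be unramified with $\psi(\mathrm{Fr})=s$. As $s$ is central in $L$, the products $\varphi\psi$ and $\varphi'\psi$ are homomorphisms with finite image, and they are elementwise conjugate in $L$. Suppose that $g(\varphi\psi)g^{-1}=\varphi'\psi$ with $g\in H$. Choose $k$ with $k\equiv0\pmod M$ and $k\equiv1\pmod N$. Both $\varphi\psi$ and $\varphi'\psi$ send $\mathrm{Fr}^k$ to $s$, so $gsg^{-1}=s$ and $g\in L$. Then $g$ commutes with $\psi$, and $g\varphi g^{-1}=\varphi'$, a contradiction. So $(\varphi\psi,\varphi'\psi)$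 is a witness for $H$.
\end{proof}

\section{Reduction to test groups}\label{sec:test}

The \emph{test groups} are the groups isomorphic to one of the following.
\begin{itemize}
\item[(T1)] $\mathrm{SL}_\ell^{\,r}/Z'$, where $\ell$ is an odd prime, $r\ge1$, and $Z'\subset\mu_\ell^{\,r}$ contains an element all of whose coordinates are different from $1$;
\item[(T2)] $\mathrm{SL}_2^{\,r}/\langle(-1,\dots,-1)\rangle$ with $r\ge3$;
\item[(T3)] $\mathrm{SL}_2^{\,3}/\{(\epsilon_1,\epsilon_2,\epsilon_3)\in\{\pm1\}^3:\epsilon_1\epsilon_2\epsilon_3=1\}$;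
\item[(T4)] $\mathrm{SL}_4/\mu_2$ and $\mathrm{SL}_4/\mu_4$;
\item[(T5)] $(\mathrm{SL}_2\times\mathrm{Sp}_4)/\langle(-1,-1)\rangle$;
\item[(T6)] $\mathrm{PSp}_6=\mathrm{Sp}_6/\langle-1\rangle$;
\item[(T7)] $\mathrm{Spin}_7$ and $\mathrm{Spin}_8$.
\end{itemize}

\begin{proposition}\label{prop:test}
If $H$ is semisimple and $H\notin\mathcal L$, then some derived Levi subgroup of $H$, possibly $H$ itself, is a test group.
\end{proposition}

We use the isomorphisms $\mathrm{Sp}_2=\mathrm{SL}_2$, $\mathrm{Spin}_5\cong\mathrm{Sp}_4$, $\mathrm{PSp}_4\cong\mathrm{SO}_5$, $\mathrm{Spin}_6\cong\mathrm{SL}_4$ and $\mathrm{SO}_4\cong(\mathrm{SL}_2\times\mathrm{SL}_2)/\langle(-1,-1)\rangle$. The center of a simply connected almost simple group has order $n$ for $\mathrm{SL}_n$, order $2$ in types $B$, $C$ and $E_7$, order $4$ in type $D$, order $3$ in type $E_6$, and order $1$ in types $E_8$, $F_4$, $G_2$.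

\begin{proof}
Let $H$ be a counterexample of minimal rank, and write $H=(G_1\times\dots\times G_k)/Z$ with $G_i$ simply connected and almost simple and $Z$ central; here $k\ge1$ because the trivial group lies in $\mathcal L$. No derived Levi subgroup of $H$ is a test group. Moreover, every proper derived Levi subgroup lies in $\mathcal L$: otherwise, having smaller rank, it has a derived Levi subgroup that is a test group, and (L1) gives a contradiction. We compute derived Levi subgroups with (L2) and (L3).

\medskip\noindent\emph{Step 1: $k\ne1$.} Suppose $k=1$. In each type we find that $H\in\mathcal L$ or that a test group occurs.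

\emph{Type $A$.} Here $H=\mathrm{SL}_n/\mu_m$ with $m\mid n$, and $m\ne1$ as $H\notin\mathcal L$. If an odd prime $\ell$ divides $m$, take blocks of size $\ell$. A scalar in $\mu_m$ lies in $\mathrm{SL}_\ell^{\,n/\ell}$ if and only if it lies in $\mu_\ell$, so we obtain $\mathrm{SL}_\ell^{\,n/\ell}$ modulo the diagonal $\mu_\ell$, which is (T1). Otherwise $m$ is a power of $2$ and $n$ is even. For $n=2$ we have $H\cong\mathrm{SO}_3\in\mathcal L$, for $n=4$ the group $H$ is (T4), and for $n\ge6$ blocks of size $2$ give $\mathrm{SL}_2^{\,n/2}/\langle-1\rangle$, which is (T2).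

\emph{Type $B_n$, $n\ge3$.} We have $\mathrm{SO}_{2n+1}\in\mathcal L$. In $\mathrm{Spin}_{2n+1}$ the subdiagram $B_3$ gives the simply connected group $\mathrm{Spin}_7$.

\emph{Type $C_n$, $n\ge2$.} We have $\mathrm{Sp}_{2n}\in\mathcal L$ and $\mathrm{PSp}_4\in\mathcal L$, and $\mathrm{PSp}_6$ is (T6). For $\mathrm{PSp}_8$, the Levi subgroup $\mathrm{GL}_2\times\mathrm{Sp}_4$ of $\mathrm{Sp}_8$ has derived group $\mathrm{SL}_2\times\mathrm{Sp}_4\ni-1$, which gives (T5). In general $\mathrm{Sp}_{2n}$ has the Levi subgroup $\mathrm{GL}_2^{\,n/2}$ for $n$ even and $\mathrm{GL}_2^{\,(n-1)/2}\times\mathrm{Sp}_2$ for $n$ odd, with derived group $\mathrm{SL}_2^{\,\lceil n/2\rceil}\ni-1$. For $\mathrm{PSp}_{2n}$ with $n\ge5$ this gives (T2).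

\emph{Type $D_n$, $n\ge4$.} Let $-1$ be the nontrivial element of the kernel of $\mathrm{Spin}_{2n}\to\mathrm{SO}_{2n}$. For $3\le m<n$ the derived Levi subgroup of type $D_m$ is the preimage $\mathrm{Spin}_{2m}\ni-1$ of $\mathrm{SO}_{2m}$. An element of $Z\cap\mathrm{Spin}_{2m}$ acts on $\mathbb C^{2n}$ by a scalar and fixes a nonzero vector, so $Z\cap\mathrm{Spin}_{2m}=Z\cap\{\pm1\}$. If $-1\in Z$, then $m=3$ gives $\mathrm{Spin}_6/\{\pm1\}\cong\mathrm{SL}_4/\mu_2$, which is (T4). If $-1\notin Z$ and $n\ge5$, then $m=4$ gives $\mathrm{Spin}_8$. If $-1\notin Z$ and $n=4$, then either $Z=1$ and $H=\mathrm{Spin}_8$, or $|Z|=2$; in the latter case triality, which permutes the three central involutions of $\mathrm{Spin}_8$ cyclically, gives $H\cong\mathrm{Spin}_8/\{\pm1\}$, a case already treated.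

\emph{Exceptional types.} We have $\mathrm G_2\in\mathcal L$. In $F_4$ the subdiagram $B_3$ gives $\mathrm{Spin}_7$, and in $E_8$ the subdiagram $D_4$ gives $\mathrm{Spin}_8$. In type $E_6$ the order of $Z$ divides $3$ while the center of $\mathrm{Spin}_8$ has order $4$, so $D_4$ gives $\mathrm{Spin}_8$. In type $E_7$ the order of $Z$ divides $2$, so the subdiagram $E_6$ gives the simply connected group of type $E_6$, in which $D_4$ gives $\mathrm{Spin}_8$.

\medskip\noindent\emph{Step 2: the shape of $Z$ for $k\ge2$.} For $I\subset\{1,\dots,k\}$ let $Z_I=Z\cap\prod_{i\in I}G_i$ and $H_I=\prod_{i\in I}G_i/Z_I$. This is a derived Levi subgroup of $H$, so $H_I\in\mathcal L$ for $I$ proper. The \emph{support} of $z\in Z$ is the set of $i$ with $z_i\ne1$.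

If $Z=Z_I\times Z_{I'}$ with $I$ and its complement $I'$ both nonempty, then $H=H_I\times H_{I'}\in\mathcal L$; so no such decomposition exists. If $Z(G_i)\subset Z$, then $zz_i^{-1}\in Z$ for all $z\in Z$, which gives such a decomposition with $I=\{i\}$; so $Z(G_i)\not\subset Z$ for all $i$. In particular $G_i\ne\mathrm G_2$. The group $H_{\{i\}}$ is almost simple and lies in $\mathcal L$, so it is $\mathrm{SL}_n$, $\mathrm{Sp}_{2n}$ or $\mathrm{SO}_{2n+1}$. The last has trivial center, which would force $Z_{\{i\}}=Z(G_i)$. Hence $H_{\{i\}}$ is simply connected, and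
\begin{equation}\label{eq:single}
Z_{\{i\}}=1\quad\text{and}\quad G_i\text{ is }\mathrm{SL}_n\ (n\ge2)\text{ or }\mathrm{Sp}_{2n}\ (n\ge2),\quad\text{for every }i .
\end{equation}
For $i\ne j$ with $G_i=G_j=\mathrm{SL}_2$, let $z_{ij}$ be the element with coordinates $-1$ at $i$ and $j$ and $1$ elsewhere. We claim:
\begin{equation}\label{eq:pairs}
\text{for $I$ proper, $Z_I$ is generated by elements $z_{ij}$ for pairwise disjoint pairs $\{i,j\}\subset I$.}
\end{equation}
Indeed, let $H_I\cong\prod_jP_j$ with $P_j$ in the list defining $\mathcal L$. The isomorphism lifts to the universal covers, $\prod_{i\in I}G_i\cong\prod_j\widetilde P_j$; the lift matches the almost simple factors of the two sides and carries $Z_I$ to $\prod_j\ker(\widetilde P_j\to P_j)$. The kernel is trivial for $\mathrm{SL}_n$, $\mathrm{Sp}_{2n}$, $\mathrm G_2$. A factor $\mathrm{SO}_{2n+1}$ would give $Z_{\{i\}}\ne1$ for some $i$, against \eqref{eq:single}. For $\mathrm{SO}_4$ the kernel is generated by $(-1,-1)\in\mathrm{SL}_2\times\mathrm{SL}_2$, which corresponds to some $z_{ij}$, and different factors $\mathrm{SO}_4$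 give disjoint pairs.

\medskip\noindent\emph{Step 3: $Z$ is a nontrivial $2$-group.} If $Z=1$, then $H\in\mathcal L$ by \eqref{eq:single}. Suppose $z\in Z$ has odd prime order $\ell$. By \eqref{eq:pairs} the groups $Z_I$, $I$ proper, are $2$-groups, so $z$ has full support. Then every $Z(G_i)$ has an element of order $\ell$, so $G_i=\mathrm{SL}_{n_i}$ with $\ell\mid n_i$. Blocks of size $\ell$ in every factor give $\mathrm{SL}_\ell^{\,r}/Z'$, where $Z'=Z\cap\mathrm{SL}_\ell^{\,r}\subset\mu_\ell^{\,r}$ contains $z$. This is (T1), a contradiction.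

Let $Z[2]=\{z\in Z:z^2=1\}\ne1$. Each $Z(G_i)$ is cyclic, so the elements of $Z[2]$ have coordinates $\pm1$ and are determined by their supports.

\medskip\noindent\emph{Step 4: some nontrivial element of $Z[2]$ has proper support.} Otherwise $Z[2]=\langle(-1,\dots,-1)\rangle$, and each $G_i$ is $\mathrm{SL}_{2a}$ or $\mathrm{Sp}_{2n}$ with $n\ge2$; put $r_i=a$ or $r_i=\lceil n/2\rceil$. By Step 1, $G_i$ has a derived Levi subgroup $\mathrm{SL}_2^{\,r_i}\ni-1$. Let $r=\sum r_i\ge k\ge2$. The group $Z\cap\mathrm{SL}_2^{\,r}$ is central in $\mathrm{SL}_2^{\,r}$, hence contained in $Z[2]$, hence equal to $\langle-1\rangle$. If $r\ge3$ we obtain (T2). If $r=2$, then $k=2$ and $G_1,G_2\in\{\mathrm{SL}_2,\mathrm{Sp}_4\}$, so $Z=Z[2]=\langle(-1,-1)\rangle$. Then $H$ is $\mathrm{SO}_4\in\mathcal L$, or (T5), or $(\mathrm{Sp}_4\times\mathrm{Sp}_4)/\langle(-1,-1)\rangle$; in the last group the Levi subgroup $\mathrm{GL}_2\times\mathrm{Sp}_4$ gives (T5). Each case is a contradiction.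

\medskip\noindent\emph{Step 5: conclusion.} By Step 4 and \eqref{eq:pairs}, some $z_{ij}$ lies in $Z$, say $z_{12}$, and $k\ge3$ by \eqref{eq:single}. Call $\{i,j\}$ a \emph{$Z$-pair} if $z_{ij}\in Z$. Suppose two distinct $Z$-pairs meet, say $z_{12},z_{23}\in Z$. Then $|Z_{\{1,2,3\}}|\ge4$, while \eqref{eq:pairs} would give order at most $2$ if $\{1,2,3\}$ were proper. So $k=3$, all $G_i$ equal $\mathrm{SL}_2$, and $Z\subset\{\pm1\}^3$ contains the subgroup of index $2$ defined by $\epsilon_1\epsilon_2\epsilon_3=1$. By \eqref{eq:single}, $Z\ne\{\pm1\}^3$, so $H$ is (T3), a contradiction. Thus the $Z$-pairs are pairwise disjoint.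

An element of $Z[2]$ of proper support is a product of elements $z_{ij}\in Z$ by \eqref{eq:pairs}. If $f\in Z[2]$ has full support, then $fz_{12}$ has proper support, so $f$ is such a product too. If $z\in Z$ had order $4$, then $z^2\in Z[2]$ would have a coordinate $-1$ at some $i$ with $G_i=\mathrm{SL}_2$, whereas $z_i^2=1$ for $z_i\in Z(\mathrm{SL}_2)$. Hence $Z=Z[2]$ is generated by the $z_{ij}$ for the disjoint $Z$-pairs, and $H$ is the product of one $\mathrm{SO}_4$ for each $Z$-pair and of the remaining $G_i$. So $H\in\mathcal L$, the final contradiction.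
\end{proof}

\section{Induced representations, reflections and spin groups}\label{sec:tools}

\subsection{Representations induced from a quadratic extension}
Let $K/F$ be a quadratic extension with nontrivial automorphism $\sigma$, and let $\omega$ be the quadratic character of $W_F$ with kernel $W_K$. All characters are continuous. For a character $\alpha$ of $K^\times$, viewed also on $W_K$, put $\alpha^\sigma=\alpha\circ\sigma$ and $\alpha^{\sigma-1}=\alpha^\sigma/\alpha$; on $W_K$, the character $\alpha^\sigma$ is the conjugate of $\alpha$ by an element of $W_F\setminus W_K$. For a character $\psi$ of $F^\times$ put $\psi_K=\psi\circ N_{K/F}$, which corresponds to the restriction of $\psi$ to $W_K$. Let $\operatorname{Ind}\alpha=\operatorname{Ind}_K\alpha$ be the two-dimensional representation of $W_F$ induced from $\alpha$. In a suitable basis, $w\in W_K$ acts by $\operatorname{diag}(\alpha(w),\alpha^\sigma(w))$ and $w\notin W_K$ acts by an antidiagonal matrix; if $\alpha$ has finite order, the image is finite. The following facts are standard.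
\begin{itemize}
\item[(I1)] $\operatorname{tr}\operatorname{Ind}\alpha(w)=0$ if $\omega(w)=-1$.
\item[(I2)] $\det\operatorname{Ind}\alpha=\omega\cdot\alpha|_{F^\times}$.
\item[(I3)] $\operatorname{Ind}\alpha$ is irreducible if and only if $\alpha^{\sigma-1}\ne1$, and then $\operatorname{Ind}\alpha\cong\operatorname{Ind}\alpha'$ if and only if $\alpha'\in\{\alpha,\alpha^\sigma\}$.
\item[(I4)] $\psi\otimes\operatorname{Ind}\alpha\cong\operatorname{Ind}(\alpha\psi_K)$ and $(\operatorname{Ind}\alpha)^\vee\cong\operatorname{Ind}\alpha^{-1}$.
\item[(I5)] $\psi_K=1$ if and only if $\psi\in\{1,\omega\}$, and $\alpha\alpha^\sigma=(\alpha|_{F^\times})_K$.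
\end{itemize}
We write $\psi A$ for $\psi\otimes A$. Fact (I1) is the source of elementwise conjugacy, through the following remark: a matrix $x\in\mathrm{GL}_2$ of trace $0$ has distinct eigenvalues $\mu,-\mu$, as does $-x$, and $\mathrm{GL}_2=\mathbb C^\times\mathrm{SL}_2$, so
\begin{equation}\label{eq:trace0}
\operatorname{tr}x=0\quad\Longrightarrow\quad -x\sim x\ \text{ under }\mathrm{SL}_2 .
\end{equation}
Non-conjugacy will come from control of self-twists. For a representation $A$ of $W_F$ let
\[
\operatorname{Tw}(A)=\{\psi:\ \psi^2=1,\ \psi A\cong A\}.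
\]
This group depends only on the isomorphism class of $A$, and $\operatorname{Tw}(\chi A)=\operatorname{Tw}(A)$ for every character $\chi$. Call $\alpha$ \emph{regular} if $(\alpha^{\sigma-1})^2\ne1$.

\begin{lemma}\label{lem:tw}
If $\alpha$ is regular, then $\operatorname{Ind}\alpha$ is irreducible and $\operatorname{Tw}(\operatorname{Ind}\alpha)=\{1,\omega\}$.
\end{lemma}

\begin{proof}
Irreducibility is (I3). By (I3) and (I4), $\psi\operatorname{Ind}\alpha\cong\operatorname{Ind}\alpha$ if and only if $\psi_K\in\{1,\alpha^{\sigma-1}\}$. If $\psi^2=1$, regularity excludes $\psi_K=\alpha^{\sigma-1}$, and (I5) applies.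
\end{proof}

By (I2), prescribing the determinant of $\operatorname{Ind}\alpha$ means prescribing $\alpha|_{F^\times}$. The next lemma shows that this leaves enough freedom. The hypothesis on the characteristic of $F$ is used here, through the finiteness of $K^\times/K^{\times2}$.

\begin{lemma}\label{lem:extend}
\begin{itemize}
\item[(i)] A character of finite order $\kappa$ of a closed subgroup $C\subset K^\times$ extends to a character of finite order of $K^\times$.
\item[(ii)] Let $\lambda$ be a character of finite order of $F^\times$. As $\alpha$ runs over the characters of finite order of $K^\times$ with $\alpha|_{F^\times}=\lambda$, the character $\alpha^{\sigma-1}$ takes infinitely many values. In particular, some such $\alpha$ is regular.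
\end{itemize}
\end{lemma}

\begin{proof}
(i) The kernel of $\kappa$ is open in $C$, so $\kappa$ is trivial on $C\cap U$ for some $U=1+\mathfrak p_K^n$. Extend $\kappa$ to $CU$ by making it trivial on $U$, and let $R\supset U$ be the kernel of the extension. The group $K^\times/R$ is a quotient of $K^\times/U$, hence finitely generated, so it is the direct product of its finite torsion subgroup and a free group. The finite group $CU/R$ lies in the torsion subgroup. Extend $\kappa$ to the torsion subgroup, and then by $1$ on the free factor.

(ii) By (i) there is one such character $\alpha_0$. The group $K^\times/F^\times$ is compact, since $F^\times\mathcal O_K^\times$ has finite index in $K^\times$, and the images of the groups $1+\mathfrak p_K^n$ form a basis of open subgroups; so it is profinite. It is infinite, being in bijection with the set of $F$-lines in $K$. The characters of a profinite abelian group have finite order and separate points, so the character group $X$ of $K^\times/F^\times$ is infinite. For $\kappa\in X$ we have $\kappa\kappa^\sigma=1$ by (I5), so $(\alpha_0\kappa)^{\sigma-1}=\alpha_0^{\sigma-1}\kappa^{-2}$.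 As $K^\times/K^{\times2}$ is finite, $K^\times$ has only finitely many characters of order dividing $2$. So squaring on $X$ has finite kernel and infinite image, which proves the first claim, and only finitely many values of $\alpha^{\sigma-1}$ are non-regular.
\end{proof}

\subsection{Orthogonal similitudes}
Let $V$ be a complex vector space with a nondegenerate symmetric bilinear form $(\,,)$. The group $\mathrm{GO}(V)$ consists of the $g$ with $(gx,gy)=\nu(g)(x,y)$; the scalar $\nu(g)$ is the \emph{multiplier}. If $\dim V=2n$, then $\det g=\pm\nu(g)^n$, and $\mathrm{GSO}(V)=\{g:\det g=\nu(g)^n\}=\mathbb C^\times\mathrm{SO}(V)$. For a non-isotropic vector $u$ let $r_u(x)=x-2\frac{(x,u)}{(u,u)}u$ be the reflection in $u$. For $g\in\mathrm{GO}(V)$ this formula gives $gr_ug^{-1}=r_{gu}$.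

\begin{lemma}\label{lem:reflection}
Let $g\in\mathrm{GO}(V)$ have a non-isotropic eigenvector, and let $r$ be a reflection. Then $rgr^{-1}$ is conjugate to $g$ under $\mathrm{SO}(V)$.
\end{lemma}

\begin{proof}
If $u$ is the eigenvector, then $gr_ug^{-1}=r_{gu}=r_u$, so $rgr^{-1}=(rr_u)g(rr_u)^{-1}$ with $rr_u\in\mathrm{SO}(V)$.
\end{proof}

\begin{lemma}\label{lem:orthogonal}
Let $\alpha$ be a character of $K^\times$ with $\alpha^{\sigma-1}\ne1$ and put $\lambda=\alpha|_{F^\times}$. Then $A=\operatorname{Ind}\alpha$ carries a nondegenerate symmetric bilinear form on which $W_F$ acts by similitudes with multiplier $\lambda$. If $\omega(w)=-1$, then $A(w)$ has a non-isotropic eigenvector.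
\end{lemma}

\begin{proof}
By (I4) and (I5), $\lambda A^\vee\cong\operatorname{Ind}(\alpha^{-1}\lambda_K)=\operatorname{Ind}\alpha^\sigma\cong A$. This gives a nondegenerate bilinear form with multiplier $\lambda$, unique up to a scalar by Schur's lemma, hence symmetric or alternating. On a plane an alternating form has multiplier $\det A=\omega\lambda\ne\lambda$, so the form is symmetric. If $\omega(w)=-1$, then $A(w)$ has trace $0$ and determinant $-\lambda(w)$, so its eigenvalues are $\pm\mu$ with $\mu^2=\lambda(w)$. For eigenvectors $u,u'$ with eigenvalues $\mu,-\mu$ we get $\lambda(w)(u,u')=(\mu u,-\mu u')=-\lambda(w)(u,u')$. So $u\perp u'$, and $u$ is non-isotropic because the form is nondegenerate.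
\end{proof}

We also use the following fact. In a semisimple representation with an invariant nondegenerate symmetric form, the isotypic component of $\rho$ is orthogonal to that of $\rho'$ unless $\rho'\cong\rho^\vee$; so the isotypic component of a self-dual irreducible representation is nondegenerate.

\subsection{Spin groups}
Let $\mathrm{Cl}(V)$ be the Clifford algebra of $V$, with $v^2=(v,v)$, so that $vv'+v'v=2(v,v')$. The group $\mathrm{Spin}(V)$ consists of the products of an even number of \emph{unit vectors}, that is, vectors $u$ with $(u,u)=1$. For $g\in\mathrm{Spin}(V)$ put $\bar g(v)=gvg^{-1}$. Since $uvu^{-1}=-r_u(v)$ for a unit vector $u$, the image of $u_1\cdots u_{2k}$ is $r_{u_1}\cdots r_{u_{2k}}$. The map $g\mapsto\bar g$ is onto $\mathrm{SO}(V)$ with kernel $\{\pm1\}$. If $V'\subset V$ is nondegenerate, then $\mathrm{Spin}(V')\subset\mathrm{Spin}(V)$. The next lemma computes the sign by which a lift of a commuting involution fails to commute.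

\begin{lemma}\label{lem:clifford}
Let $U\subset V$ be nondegenerate with orthonormal basis $u_1,\dots,u_{2k}$, and let $n_U=u_1\cdots u_{2k}\in\mathrm{Spin}(V)$. Then $\bar n_U$ is $-1$ on $U$ and $1$ on $U^\perp$. If $g\in\mathrm{Spin}(V)$ and $\bar gU=U$, then
\[
n_U\,g\,n_U^{-1}=n_U^{-1}g\,n_U=\det(\bar g|_U)\,g .
\]
\end{lemma}

\begin{proof}
The first claim follows from $\bar n_U=r_{u_1}\cdots r_{u_{2k}}$. The map $(x_1,\dots,x_{2k})\mapsto\frac1{(2k)!}\sum_\pi\operatorname{sgn}(\pi)\,x_{\pi(1)}\cdots x_{\pi(2k)}$ is multilinear and alternating on $U$, and on an orthogonal basis it equals the product $x_1\cdots x_{2k}$, because orthogonal vectors anticommute. So $gn_Ug^{-1}=(\bar gu_1)\cdots(\bar gu_{2k})=\delta n_U$ with $\delta=\det(\bar g|_U)=\pm1$. Hence $n_U^{-1}gn_U=\delta g$, and conjugating by $n_U$ gives the other equality.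
\end{proof}

\section{Witnesses for the test groups}\label{sec:witness}

Fix the following data. Let $\omega_1$ be the unramified quadratic character of $W_F$, let $\omega_2$ be another quadratic character, and $\omega_3=\omega_1\omega_2$. Let $K_i$ be the quadratic extension with $W_{K_i}=\ker\omega_i$, and $L=K_1K_2$. Let $\eta$ be an unramified character of order $4$, so that $\eta^2=\omega_1$. Since $\omega_1\omega_2\omega_3=1$,
\begin{equation}\label{eq:parity}
\text{for $w\in W_L$ all $\omega_i(w)$ equal $1$, and for $w\notin W_L$ exactly two of them equal $-1$.}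
\end{equation}
All characters chosen below have finite order, so all representations have finite image.

\subsection{Quotients of $\mathrm{SL}_\ell^{\,r}$: the groups (T1)}
We generalize Section~\ref{sec:pgl3}. Let $\zeta$ be a primitive $\ell$-th root of unity and let $z=(\zeta^{u_1},\dots,\zeta^{u_r})\in Z'$ with all $u_i\not\equiv0\pmod\ell$. Let $P$ be the permutation matrix with $P\operatorname{diag}(x_1,\dots,x_\ell)P^{-1}=\operatorname{diag}(x_2,\dots,x_\ell,x_1)$, and $t=\operatorname{diag}(1,\zeta,\dots,\zeta^{\ell-1})$. As $\ell$ is odd, the $\ell$-cycle is even and $\det t=\zeta^{\ell(\ell-1)/2}=1$, so $P,t\in\mathrm{SL}_\ell$; and $PtP^{-1}=\zeta t$. Let $D$ be the group of diagonal matrices with entries $\pm1$ and determinant $1$, and let $\pi(x)=PxP^{-1}$ on $D$. A fixed point of $\pi$ is a scalar, and $-1\notin D$, so only $1$ is fixed. Since $\pi$ has prime order,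
\begin{equation}\label{eq:free}
\pi^m(x)=x\ \text{ with }\ 1\ne x\in D\quad\Longrightarrow\quad m\equiv0\pmod\ell .
\end{equation}
We need $e_1,e_2\in D$ that can be rotated by different amounts without changing their product. Take $1\ne v\in D$, $e_1=v$ and $e_2=v\,\pi(v)\ne1$. As all elements of $D$ have square $1$,
\[
\pi^2(e_1)\,\pi(e_2)=\pi^2(v)\,\pi(v)\,\pi^2(v)=\pi(v)=e_1e_2 .
\]
For $\ell=3$ and $v=d_1$ one finds $e_2=d_2$, $\pi^2(e_1)=d_2$, $\pi(e_2)=d_1$, the example of Section~\ref{sec:pgl3}.

The characters $\omega_1,\omega_2$ and an unramified character of order $\ell$ give a surjection of $W_F$ onto $\Gamma=\langle g_1\rangle\times\langle g_2\rangle\times\langle h\rangle\cong(\mathbb Z/2)^2\times\mathbb Z/\ell$. Define $A_i,A_i'\colon\Gamma\to\mathrm{SL}_\ell$ for $1\le i\le r$ by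
\[
A_i\colon g_1\mapsto e_1,\ g_2\mapsto e_2,\ h\mapsto t^{u_i},\qquad A_i'\colon g_1\mapsto\pi^2(e_1),\ g_2\mapsto\pi(e_2),\ h\mapsto t^{u_i},
\]
and let $\varphi,\varphi'$ be the images of $(A_i)_i$ and $(A_i')_i$ in $\mathrm{SL}_\ell^{\,r}/Z'$.

\emph{Elementwise conjugate.} Put $k(1)=k(g_1g_2)=0$, $k(g_1)=2$, $k(g_2)=1$. Then $A_i'(g)=\pi^{k(g)}(A_i(g))$ for $g\in\langle g_1,g_2\rangle$. For $\gamma=gh^n$ and $k=k(g)$ we get $P^kA_i(\gamma)P^{-k}=\zeta^{knu_i}A_i'(\gamma)$ for all $i$, and $(\zeta^{knu_i})_i=z^{kn}\in Z'$.

\emph{Not conjugate.} Otherwise, projecting to $\mathrm{PGL}_\ell$ through the first factor, we find $g\in\mathrm{GL}_\ell$ with $gA_1(\gamma)g^{-1}\in\mathbb C^\times A_1'(\gamma)$ for all $\gamma$. Put $u=u_1$. For $\gamma=h$ we get $gt^ug^{-1}=\xi t^u$ with $\xi^\ell=1$. As $u$ is invertible modulo $\ell$, we can write $\xi=\zeta^{um}$; then $P^{-m}g$ commutes with $t^u$, which has distinct eigenvalues, so $P^{-m}g$ is diagonal and $gxg^{-1}=\pi^m(x)$ for $x\in D$. Two proportional elements of $D$ differ by a sign, which is $+1$ by determinants, so they are equal.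 Thus $\pi^m(e_1)=\pi^2(e_1)$ and $\pi^m(e_2)=\pi(e_2)$, and \eqref{eq:free} gives $m\equiv2$ and $m\equiv1\pmod\ell$, a contradiction.

\subsection{Quotients by a diagonal sign: the groups (T2), (T5), (T6)}\label{sub:diag}
Each of these groups has the form $G/\langle-1\rangle$ where $G$ contains a product of at least three copies of $\mathrm{SL}_2$ containing $-1$. The idea is to twist one coordinate by a sign character. At an element $w$ where the sign is $-1$, it can be absorbed either by that coordinate alone, or, modulo $-1$, by all the others; \eqref{eq:parity} guarantees that one of the two is possible.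

For $i=1,2,3$ let $A_i=\operatorname{Ind}_{K_i}\alpha_i$ with $\alpha_i$ regular and $\alpha_i|_{F^\times}=\omega_i$ (Lemma~\ref{lem:extend}). By (I2), $\det A_i=1$, so $A_i\colon W_F\to\mathrm{SL}_2$, and $\operatorname{Tw}(A_i)=\{1,\omega_i\}$ by Lemma~\ref{lem:tw}. Define homomorphisms $\varphi,\varphi'\colon W_F\to G$ as follows:
\[
\begin{array}{lll}
G=\mathrm{SL}_2^{\,r}: & \varphi=(A_1,A_2,A_3,A_1,\dots,A_1), & \varphi'=(A_1,A_2,\omega_1A_3,A_1,\dots,A_1);\\[2pt]
G=\mathrm{SL}_2\times\mathrm{Sp}_4: & \varphi=(A_3,\,A_1\oplus A_2), & \varphi'=(\omega_1A_3,\,A_1\oplus A_2);\\[2pt]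
G=\mathrm{Sp}_6: & \varphi=A_1\oplus A_2\oplus A_3, & \varphi'=A_1\oplus A_2\oplus\omega_1A_3,
\end{array}
\]
using the embeddings $\mathrm{SL}_2^{\,n}\subset\mathrm{Sp}_{2n}$ by orthogonal sums of symplectic planes. We show that the images in $G/\langle-1\rangle$ form a witness.

\emph{Elementwise conjugate.} If $\omega_1(w)=1$, then $\varphi(w)=\varphi'(w)$. Let $\omega_1(w)=-1$. If $\omega_3(w)=-1$, then $-A_3(w)\sim A_3(w)$ in $\mathrm{SL}_2$ by (I1) and \eqref{eq:trace0}, so $\varphi'(w)\sim\varphi(w)$. Otherwise $\omega_2(w)=-1$ by \eqref{eq:parity}, so $A_1(w)\sim-A_1(w)$ and $A_2(w)\sim-A_2(w)$, and $\varphi'(w)\sim-\varphi(w)$.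

\emph{Not conjugate.} Otherwise, by Lemma~\ref{lem:central}, $\varphi$ is conjugate in $G$ to $\epsilon\varphi'$ for a character $\epsilon$ with $\epsilon^2=1$. We claim that $A_1\cong\epsilon A_1$, $A_2\cong\epsilon A_2$ and $A_3\cong\epsilon\omega_1A_3$. For $G=\mathrm{SL}_2^{\,r}$ this is read off from the first three coordinates. In the other cases, compare irreducible constituents of the standard representations: the groups $\operatorname{Tw}(A_i)$ are distinct and unchanged by twisting, so $A_i$ is not isomorphic to a twist of $A_j$ for $i\ne j$. The claim gives $\epsilon\in\{1,\omega_1\}\cap\{1,\omega_2\}=\{1\}$ and then $\omega_1\in\{1,\omega_3\}$, which is false.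

\subsection{The quotient of $\mathrm{SL}_2^{\,3}$ by even signs: the group (T3)}
Here a sign can be moved freely from one coordinate to another, and the representations $A_i$ of Section~\ref{sub:diag} do not give a witness: for $\chi=\omega_1^i\omega_2^j$, the triple $(\chi A_1,A_2,A_3)$ equals $(\omega_1^iA_1,\omega_2^jA_2,A_3)$ modulo even signs, and this is conjugate to $(A_1,A_2,A_3)$. We need coordinates that often have trace $0$ but have no self-twist. The representations $1\oplus\psi$ with $\psi$ of order $4$ are of this kind, but their determinant is nontrivial, so we first describe the group in terms of $\mathrm{GL}_2$.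

Let $M=\{(g_i)\in\mathrm{GL}_2^{\,3}:\prod\det g_i=1\}$ and let $R=\{(z_i)\in(\mathbb C^\times)^3:\prod z_i=1\}$, a central subgroup of $M$. The map $\mathrm{SL}_2^{\,3}\to M/R$ has kernel $R\cap\{\pm1\}^3$, the group of even signs. It is onto: given $(g_i)\in M$, choose $s_i$ with $s_i^2=\det g_i$; then $\prod s_i=\pm1$, after changing the sign of $s_1$ we have $(s_i)\in R$, and $s_i^{-1}g_i\in\mathrm{SL}_2$. So the group (T3) is $M/R$. Let $\alpha$ be a regular character of $K_1^\times$ with $\alpha|_{F^\times}=\omega_2$, and put
\[
B_1=\operatorname{Ind}_{K_1}\alpha,\qquad B_2=1\oplus\eta,\qquad B_3=1\oplus\eta\omega_2 .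
\]
The product of the determinants is $\omega_1\omega_2\cdot\eta\cdot\eta\omega_2=\omega_1\eta^2=1$. So $\varphi=(B_1,B_2,B_3)$ and $\varphi'=(\omega_2B_1,B_2,B_3)$ take values in $M$. Consider their images in $M/R$.

\emph{Elementwise conjugate.} They agree if $\omega_2(w)=1$. Let $\omega_2(w)=-1$. If $\omega_1(w)=-1$, then $\operatorname{tr}B_1(w)=0$. If $\omega_1(w)=1$, then $\eta(w)=\pm1$, and one of $\operatorname{tr}B_2(w)=1+\eta(w)$ and $\operatorname{tr}B_3(w)=1-\eta(w)$ vanishes. So $\operatorname{tr}B_i(w)=0$ for some $i$. Modulo $R$, the sign in $\varphi'(w)=(-B_1(w),B_2(w),B_3(w))$ can be moved to position $i$, where \eqref{eq:trace0} removes it.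

\emph{Not conjugate.} Otherwise, by Lemma~\ref{lem:central}, there are characters $z_1,z_2,z_3$ with $z_1z_2z_3=1$ and $B_1\cong z_1\omega_2B_1$, $B_2\cong z_2B_2$, $B_3\cong z_3B_3$. If $\{1,\psi\}=\{z,z\psi\}$ and $z\ne1$, then $z=\psi$ and $z\psi=1$, so $\psi^2=1$. Since $\eta^2=(\eta\omega_2)^2=\omega_1\ne1$, we get $z_2=z_3=1$, hence $z_1=1$ and $\omega_2\in\operatorname{Tw}(B_1)=\{1,\omega_1\}$, which is false.

\subsection{Conjugation by a reflection: the groups (T4)}
The action of $\mathrm{SL}_4$ on $\Lambda^2\mathbb C^4$ preserves the symmetric form given by the wedge product into $\Lambda^4\mathbb C^4=\mathbb C$, and induces $\mathrm{SL}_4/\mu_2\cong\mathrm{SO}_6$. Hence $\mathrm{SL}_4/\mu_4\cong\mathrm{SO}_6/\{\pm1\}\cong\mathrm{GSO}_6/\mathbb C^\times$. In both cases we take $\varphi'=r\varphi r^{-1}$ for a reflection $r$. By Lemma~\ref{lem:reflection} the pair is elementwise conjugate if every $\varphi(w)$ has a non-isotropic eigenvector, so the task is to arrange this while keeping the centralizer of $\varphi$ inside the identity component of the similitude group.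

\medskip\noindent\emph{The group $\mathrm{SO}_6$.} Let $\theta$ be a regular character of $K_1^\times$ with $\theta|_{F^\times}=1$. By Lemma~\ref{lem:orthogonal}, $A=\operatorname{Ind}_{K_1}\theta$ is an irreducible orthogonal representation, with $\det A=\omega_1$. Let $V=A\perp A\perp(\eta\oplus\eta^{-1})$, where the last summand is a hyperbolic plane whose isotropic lines carry $\eta$ and $\eta^{-1}$. Then $\det V=\omega_1^2=1$, and we obtain $\varphi\colon W_F\to\mathrm{SO}_6$.

If $\omega_1(w)=-1$, then $A(w)$ has a non-isotropic eigenvector by Lemma~\ref{lem:orthogonal}. If $\omega_1(w)=1$, then $\eta(w)=\eta^{-1}(w)$, so $w$ acts on the hyperbolic plane by a scalar. So $\varphi$ and $\varphi'$ are elementwise conjugate.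

If $\varphi'=g\varphi g^{-1}$ with $g\in\mathrm{SO}_6$, then $h=r^{-1}g\in\mathrm O_6$ centralizes $\varphi$ and $\det h=-1$. The isotypic components of $V$ are $A\perp A=A\otimes\mathbb C^2$, $\eta$ and $\eta^{-1}$, the last two being distinct as $\eta^2\ne1$. By Schur's lemma $h$ acts by $1\otimes m$ with $m\in\mathrm{GL}_2$ and by scalars $x,y$. The form on $A\otimes\mathbb C^2$ is the tensor product of the form on $A$ and the standard form, so $m\in\mathrm O_2$; and $xy=1$. Hence $\det h=\det(m)^2xy=1$, a contradiction.

\medskip\noindent\emph{The group $\mathrm{GSO}_6/\mathbb C^\times$.} Conjugacy is now only up to a character, and the example above is lost: we need a representation whose twists are under control. We take $V=A_1\perp A_2\perp A_3$ with $A_i$ induced from $K_i$. For $w\notin W_L$ Lemma~\ref{lem:orthogonal} provides the eigenvector. For $w\in W_L$ we make $A_1(w)$ a scalar, by choosing the inducing character $\theta_1$ irreducible but not regular, with $\theta_1^{\sigma-1}$ trivial on $W_L$.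

Let $\sigma$ be the nontrivial automorphism of $K=K_1$ and $K^1$ the group of elements of norm $1$. By Hilbert's Theorem 90, $x\mapsto x^\sigma/x$ induces a continuous bijection from the compact group $K^\times/F^\times$ onto $K^1$, hence a homeomorphism. The character $(\omega_2)_K$ is trivial on $F^\times$, since $N_{K/F}x=x^2$ there. So $\kappa(x^\sigma/x)=\omega_2(N_{K/F}x)$ defines a character of finite order of $K^1$. Extend it to $\theta_1$ on $K^\times$ by Lemma~\ref{lem:extend}(i). Then $\theta_1^{\sigma-1}=(\omega_2)_K$, which is nontrivial by (I5). Let $\lambda=\theta_1|_{F^\times}$, and for $i=2,3$ let $\theta_i$ be a regular character of $K_i^\times$ with $\theta_i|_{F^\times}=\lambda$. Put $A_i=\operatorname{Ind}_{K_i}\theta_i$. By Lemma~\ref{lem:orthogonal}, $W_F$ acts on $V=A_1\perp A_2\perp A_3$ by similitudes with multiplier $\lambda$, and $\det V=\lambda^3\omega_1\omega_2\omega_3=\lambda^3$. We obtain $\varphi\colon W_F\to\mathrm{GSO}_6$.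

If $w\notin W_L$, then $\omega_i(w)=-1$ for some $i$, and $A_i(w)$ has a non-isotropic eigenvector. If $w\in W_L$, then $\theta_1^{\sigma-1}(w)=\omega_2(w)=1$, so $A_1(w)$ is a scalar. So $\varphi$ and $\varphi'$ are elementwise conjugate.

Suppose their images in $\mathrm{GSO}_6/\mathbb C^\times$ are conjugate. By Lemma~\ref{lem:central}, $g\varphi g^{-1}=\psi\,r\varphi r^{-1}$ with $g\in\mathrm{GSO}_6$ and a character $\psi$. Put $h=r^{-1}g$ and $\nu=\nu(h)$. Then $h\varphi h^{-1}=\psi\varphi$ and $\det h=-\nu^3$. Comparing multipliers gives $\lambda=\psi^2\lambda$, so $\psi^2=1$. We have $\operatorname{Tw}(A_2)=\{1,\omega_2\}$ and $\operatorname{Tw}(A_3)=\{1,\omega_3\}$, while $\operatorname{Tw}(A_1)\supset\{1,\omega_1,\omega_2,\omega_3\}$ because $\omega_2A_1\cong\operatorname{Ind}(\theta_1(\omega_2)_K)=\operatorname{Ind}\theta_1^\sigma$. These three groups are distinct. So the $A_i$ are pairwise non-isomorphic, and $V\cong\psi V$ forces $\psi A_i\cong A_i$ for each $i$. Hence $\psi\in\{1,\omega_2\}\cap\{1,\omega_3\}=\{1\}$, and $h$ centralizes $\varphi$. By Schur's lemma $h$ acts on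 $A_i$ by a scalar $h_i$, with $h_i^2=\nu$. Then $\det h=h_1^2h_2^2h_3^2=\nu^3$, a contradiction.

\subsection{Twisting by the spin sign: the groups (T7)}\label{sub:spin}
For $\varphi\colon W_F\to\mathrm{Spin}_n$ and a quadratic character $\chi$, viewed with values in the kernel $\{\pm1\}$ of $\mathrm{Spin}_n\to\mathrm{SO}_n$, the homomorphisms $\varphi$ and $\chi\varphi$ have the same image in $\mathrm{SO}_n$. Lemma~\ref{lem:clifford} tells for which $\chi$ they are conjugate, provided the centralizer of $\bar\varphi$ is small. We construct one pair in $\mathrm{Spin}_6$ that is elementwise conjugate in $\mathrm{Spin}_7$ and not conjugate in $\mathrm{Spin}_8$; it is then a witness for both groups.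

Let $Y_1=\operatorname{Ind}_{K_1}\alpha$ and $Y_2=\operatorname{Ind}_{K_2}\beta$ with $\alpha|_{F^\times}=\omega_2$ and $\beta|_{F^\times}=\omega_1$. Then $\det Y_1=\det Y_2=\omega_3$.

\begin{lemma}\label{lem:tensor}
The characters $\alpha$ and $\beta$ can be chosen so that $U=Y_1\otimes Y_2$ is irreducible.
\end{lemma}

\begin{proof}
Let $\tau,\sigma$ be the nontrivial automorphisms of $K_1,K_2$, and let the subscript $L$ denote restriction to $W_L$. Then $U|_{W_L}$ is the sum of the four characters $(\alpha^{\tau^i})_L(\beta^{\sigma^j})_L$, $i,j\in\{0,1\}$, and $\mathrm{Gal}(L/F)=\mathrm{Gal}(K_1/F)\times\mathrm{Gal}(K_2/F)$ permutes the pairs $(i,j)$ transitively. If the four characters are distinct, a nonzero subrepresentation contains one of the four lines, hence all of them. With $\mu=(\alpha^{\tau-1})_L$ and $\nu=(\beta^{\sigma-1})_L$, the characters are $\alpha_L\beta_L$ times $1,\nu,\mu,\mu\nu$, and they are distinct if $\nu\ne1$ and $\mu\notin\{1,\nu,\nu^{-1}\}$. Take $\beta$ regular. A character of $W_{K_2}$ trivial on $W_L$ has order dividing $2$, so $\nu\ne1$. Restriction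 of characters from $W_{K_1}$ to $W_L$ has kernel of order $2$, so the condition on $\mu$ excludes at most six values of $\alpha^{\tau-1}$. Apply Lemma~\ref{lem:extend}(ii).
\end{proof}

Let $\mathbb C^8=\Lambda^2\mathbb C^4\perp\mathbb Ce_7\perp\mathbb Ce_8$ with unit vectors $e_7,e_8$, and let $\mathbb C^7=e_8^\perp$. The groups $\mathrm{SL}_4$ and $\mathrm{Spin}_6$ are both the universal cover of $\mathrm{SO}(\Lambda^2\mathbb C^4)$, so $\mathrm{SL}_4=\mathrm{Spin}_6\subset\mathrm{Spin}_7\subset\mathrm{Spin}_8$, and $-1\in\mathrm{SL}_4$ is the element $-1$ of the spin groups. Let $\varphi=Y_1\oplus Y_2\colon W_F\to\mathrm{SL}_4$, which has determinant $\omega_3^2=1$, and $\varphi'=\omega_1\varphi$. As a representation of $W_F$,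
\[
\mathbb C^8=E_0\perp E_3\perp U,\qquad E_0=\mathbb Ce_7\oplus\mathbb Ce_8,\qquad E_3=\Lambda^2Y_1\oplus\Lambda^2Y_2,
\]
where $W_F$ acts trivially on $E_0$ and by $\omega_3$ on $E_3$; these are the isotypic components, and they are nondegenerate. Fix a unit vector $u\in E_3$ and let $E=\mathbb Cu\oplus\mathbb Ce_7\subset\mathbb C^7$. By Lemma~\ref{lem:clifford},
\begin{equation}\label{eq:spinsigns}
n_E\,\varphi\,n_E^{-1}=\omega_3\varphi,\qquad n_U\,\varphi\,n_U^{-1}=(\det U)\varphi=\varphi,
\end{equation}
since $\det U=(\det Y_1)^2(\det Y_2)^2=1$.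

\emph{Elementwise conjugate in $\mathrm{Spin}_7$.} Let $\omega_1(w)=-1$, as otherwise $\varphi(w)=\varphi'(w)$. If $\omega_3(w)=-1$, then $n_E\in\mathrm{Spin}_7$ conjugates $\varphi(w)$ to $-\varphi(w)=\varphi'(w)$ by \eqref{eq:spinsigns}. Otherwise $\omega_2(w)=-1$, both $Y_1(w)$ and $Y_2(w)$ have trace $0$, and \eqref{eq:trace0} gives $-\varphi(w)\sim\varphi(w)$ in $\mathrm{SL}_4$.

\emph{Not conjugate in $\mathrm{Spin}_8$.} Let $C$ be the centralizer of $\bar\varphi$ in $\mathrm{SO}_8$. By Schur's lemma an isometry commuting with $\bar\varphi$ acts on $U$ by $\pm1$, with determinant $1$, so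
\[
C=\{(o_0,o_3,\epsilon)\in\mathrm O(E_0)\times\mathrm O(E_3)\times\{\pm1\}:\det o_0\det o_3=1\}.
\]
For $s\in\mathrm{Spin}_8$ with $\bar s\in C$, Lemma~\ref{lem:central} gives $s\varphi s^{-1}=\chi_{\bar s}\varphi$ for a character $\chi_{\bar s}$ with values $\pm1$, depending only on $\bar s$. The map $\bar s\mapsto\chi_{\bar s}$ is a homomorphism. For each $w$ the sign $\chi_{\bar s}(w)$ is continuous in $\bar s$, so the map is trivial on $C^\circ=\mathrm{SO}(E_0)\times\mathrm{SO}(E_3)$. The group $C/C^\circ$ has order $4$ and is generated by the classes of $\bar n_U=(1,1,-1)$ and $\bar n_E=(r_{e_7},r_u,1)$. By \eqref{eq:spinsigns} the image of $C$ is $\{1,\omega_3\}$. If $s\varphi s^{-1}=\omega_1\varphi$, then $\bar s\in C$ and $\chi_{\bar s}=\omega_1\notin\{1,\omega_3\}$, a contradiction.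

\subsection{Proof of the implication (6)$\Rightarrow$(1)}
Suppose $H_{\mathrm{der}}\notin\mathcal L$. By Proposition~\ref{prop:test} and (L1), some derived Levi subgroup of $H$ is a test group. Every test group admits a witness, by the constructions above. By Proposition~\ref{prop:levi}, $H$ admits a witness, so (6) fails. \qed

\section{Groups with derived group in $\mathcal L$}\label{sec:positive}

Call $H$ \emph{strongly acceptable} if it satisfies condition (2) of Theorem~\ref{thm:main}. A group $H$ with $H_{\mathrm{der}}\in\mathcal L$ is in general not the direct product of $H_{\mathrm{der}}$ and a torus, so a homomorphism into $H$ has no components in the factors of $H_{\mathrm{der}}$. It does have components in the groups obtained by adjoining scalars to the factors. We therefore treat $\mathrm{GL}_n$, $\mathrm{GSp}_{2n}$ and $\mathrm{GSO}_4$ in place of $\mathrm{SL}_n$, $\mathrm{Sp}_{2n}$ and $\mathrm{SO}_4$. Throughout, $\Gamma$ is an arbitrary group.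

\subsection{Classical groups}

\begin{lemma}\label{lem:sqrt}
Let $\mathsf b$ be a nondegenerate symmetric or alternating bilinear form on $V$. Let $\varphi,\varphi'\colon\Gamma\to\mathrm{GL}(V)$ be isomorphic representations that act by similitudes of $\mathsf b$ with the same multiplier $\lambda\colon\Gamma\to\mathbb C^\times$. Then $\varphi'=g\varphi g^{-1}$ for an isometry $g$ of $\mathsf b$.
\end{lemma}

\begin{proof}
Let $\varphi'=f\varphi f^{-1}$ with $f\in\mathrm{GL}(V)$ and put $\mathsf b'(x,y)=\mathsf b(fx,fy)$. This form has the same symmetry sign $\epsilon$ as $\mathsf b$, and $\varphi$ acts on it with multiplier $\lambda$, since $\mathsf b'(\varphi(\gamma)x,\varphi(\gamma)y)=\mathsf b(\varphi'(\gamma)fx,\varphi'(\gamma)fy)$. Write $\mathsf b'(x,y)=\mathsf b(x,ay)$ with $a\in\mathrm{GL}(V)$. Writing $\gamma$ for $\varphi(\gamma)$, we have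
\[
\mathsf b(x,a\gamma y)=\lambda(\gamma)\mathsf b'(\gamma^{-1}x,y)=\lambda(\gamma)\mathsf b(\gamma^{-1}x,ay)=\mathsf b(x,\gamma ay),
\]
so $a$ commutes with $\varphi$; and $\mathsf b(x,ay)=\epsilon\,\mathsf b'(y,x)=\epsilon\,\mathsf b(y,ax)=\mathsf b(ax,y)$, so $a$ is self-adjoint. The algebra $\mathbb C[a]$ is a product of algebras $\mathbb C[X]/(X-\xi)^m$ with $\xi\ne0$, in each of which $X=\xi(1+\text{nilpotent})$ has a square root by the binomial series. So there is $p\in\mathbb C[a]$ with $p^2=a$. Being a polynomial in $a$, it is self-adjoint and commutes with $\varphi$, and $\mathsf b(px,py)=\mathsf b(x,ay)=\mathsf b(fx,fy)$. Thus $g=fp^{-1}$ is an isometry, and $g\varphi g^{-1}=f\varphi f^{-1}=\varphi'$.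
\end{proof}

\begin{corollary}\label{cor:odd}
Two homomorphisms $\Gamma\to\mathrm{SO}_{2n+1}$ that are isomorphic as representations of dimension $2n+1$ are conjugate.
\end{corollary}

\begin{proof}
They are conjugate by some $g\in\mathrm O_{2n+1}$, and one of $g,-g$ lies in $\mathrm{SO}_{2n+1}$.
\end{proof}

\begin{lemma}\label{lem:classical}
Tori and the groups $\mathrm{GL}_n$, $\mathrm{GSp}_{2n}$, $\mathrm{SO}_{2n+1}$ and $\mathrm{GSO}_4$ are strongly acceptable.
\end{lemma}

\begin{proof}
The arguments for tori and $\mathrm{GL}_n$ in Section~\ref{sec:intro} apply to any $\Gamma$. The multiplier is an algebraic character of $\mathrm{GSp}_{2n}$, so locally conjugate homomorphisms have the same multiplier, and Lemma~\ref{lem:sqrt} applies. For $\mathrm{SO}_{2n+1}$ use Corollary~\ref{cor:odd}.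

For $\mathrm{GSO}_4$, Lemma~\ref{lem:sqrt} gives $\varphi'=g\varphi g^{-1}$ with $g\in\mathrm O_4$, and we may assume $\det g=-1$. It suffices to find $c\in\mathrm O_4$ with $\det c=-1$ centralizing $\varphi$, for then $gc\in\mathrm{SO}_4$ conjugates $\varphi$ to $\varphi'$. In dimension $6$ no such $c$ need exist, as Section~\ref{sec:witness} shows. In dimension $4$ it is produced by two three-dimensional representations that the outer automorphism interchanges.

Realize $\mathbb C^4$ as $M_2(\mathbb C)$ with the quadratic form $\det$, and $\mathrm{GSO}_4$ as $(\mathrm{GL}_2\times\mathrm{GL}_2)/\mathbb C^\times$, with the class $[x,y]$ acting by $m\mapsto xmy^{-1}$ with multiplier $\delta=\det(x)\det(y)^{-1}$. Let $\mathrm{pr}_+,\mathrm{pr}_-\colon\mathrm{GSO}_4\to\mathrm{PGL}_2\cong\mathrm{SO}_3$ send $[x,y]$ to the classes of $x$ and $y$. The adjugate $\iota(m)=\operatorname{tr}(m)-m$ preserves $\det$, and it is $1$ on scalars and $-1$ on $\mathfrak{sl}_2$, so $\iota\in\mathrm O_4$ and $\det\iota=-1$. It reverses products and satisfies $\iota(x)=\det(x)x^{-1}$, so $\iota(xmy^{-1})=\delta\,y\,\iota(m)\,x^{-1}$.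 Thus $\iota[x,y]\iota^{-1}=[\delta y,x]$: conjugation by $\iota$ interchanges $\mathrm{pr}_+$ and $\mathrm{pr}_-$.

Since $g\in\mathrm{SO}_4\,\iota$, we have $\mathrm{pr}_+\varphi'\cong\mathrm{pr}_-\varphi$ as three-dimensional representations. By local conjugacy $\mathrm{pr}_+\varphi'\cong\mathrm{pr}_+\varphi$. By Corollary~\ref{cor:odd} there is $x_0\in\mathrm{SL}_2$ with $x_0(\mathrm{pr}_+\varphi)x_0^{-1}=\mathrm{pr}_-\varphi$. Let $k=[x_0,1]\in\mathrm{SO}_4$ and $\varphi_1=k\varphi k^{-1}$. Then $\mathrm{pr}_+\varphi_1=\mathrm{pr}_-\varphi=\mathrm{pr}_-\varphi_1$, so each $\varphi_1(\gamma)$ acts by $m\mapsto zxmx^{-1}$ for some $z\in\mathbb C^\times$ and $x\in\mathrm{GL}_2$. Such a map preserves the eigenspaces of $\iota$, so $\iota$ centralizes $\varphi_1$, and $c=k^{-1}\iota k$ centralizes $\varphi$.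
\end{proof}

\subsection{The group $\mathrm G_2$}
For finite $\Gamma$ the result of this subsection is due to Larsen \cite{Larsen} and Griess \cite{Griess}; we give a proof in the generality of condition (2). It is the only place in the proof of (1)$\Rightarrow$(2) where semisimplicity is used.

Let $V=\mathbb C^7$ with its symmetric form, and let $S$ be the irreducible eight-dimensional spin representation of $\mathrm{Spin}_7$, extended to a module over $\mathrm{Cl}(V)$; the element $-1\in\mathrm{Spin}_7$ acts by $-1$. It carries an invariant nondegenerate symmetric form $B$; put $q(s)=B(s,s)$. We use the standard fact: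
\begin{itemize}
\item[(S)] $\mathrm{Spin}_7$ acts transitively on $\{s\in S:q(s)=1\}$, and the stabilizer of a point is a group $\mathrm G_2$, which maps isomorphically onto a subgroup of $\mathrm{SO}_7$.
\end{itemize}

\begin{lemma}\label{lem:spinor}
If $q(s)=1$, then $v\mapsto vs$ is a $\mathrm{Stab}(s)$-equivariant isomorphism from $V$ onto $s^\perp$.
\end{lemma}

\begin{proof}
We first show that each $v\in V$ acts on $S$ by a $B$-skew operator; it is enough to treat a unit vector $e$. Let $n=n_{e^\perp}=u_1\cdots u_6$ as in Lemma~\ref{lem:clifford}. Reversing the order of six anticommuting vectors takes $15$ transpositions, so $n^{-1}=u_6\cdots u_1=-n$. As $n\in\mathrm{Spin}_7$ preserves $B$, its adjoint is $n^{-1}=-n$. The product $en$ of all seven basis vectors commutes with each of them, so it acts on $S$ by a scalar, and $e=(en)n^{-1}$ acts by a scalar multiple of $n$.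

Consequently $B(vs,s)=-B(s,vs)=0$, and
\[
B(vs,v's)=\tfrac12\bigl(B(vs,v's)+B(v's,vs)\bigr)=-\tfrac12B\bigl(s,(vv'+v'v)s\bigr)=-(v,v').
\]
So $v\mapsto vs$ is injective with image in $s^\perp$, and both spaces have dimension $7$. For $g\in\mathrm{Stab}(s)$ we have $g(vs)=(gvg^{-1})gs=(\bar gv)s$.
\end{proof}

\begin{lemma}\label{lem:g2}
The group $\mathrm G_2$ is strongly acceptable.
\end{lemma}

\begin{proof}
Let $\mathrm G_2=\mathrm{Stab}(s_0)$ with $q(s_0)=1$. By Lemma~\ref{lem:spinor}, $S|_{\mathrm G_2}\cong1\oplus V$. Let $\varphi,\varphi'\colon\Gamma\to\mathrm G_2$ be locally conjugate and semisimple. We conjugate them first in $\mathrm{SO}_7$, then in $\mathrm{Spin}_7$, and finally in $\mathrm G_2$.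

\emph{Conjugacy in $\mathrm{Spin}_7$.} By Corollary~\ref{cor:odd} and Lemma~\ref{lem:central} there are $h\in\mathrm{Spin}_7$ and a homomorphism $\chi\colon\Gamma\to\{\pm1\}$ with $h\varphi'h^{-1}=\chi\varphi$. Then $S\circ\varphi\cong S\circ\varphi'\cong\chi\otimes(S\circ\varphi)$. The trivial representation occurs in $S\circ\varphi$, so $\chi$ occurs in $S\circ\varphi\cong1\oplus V\circ\varphi$. Suppose $\chi\ne1$. Then the $\chi$-isotypic component of the semisimple orthogonal representation $V\circ\varphi$ is nonzero, and it is nondegenerate since $\chi$ is self-dual. Let $u$ be a non-isotropic vector in it. As $\det(V\circ\varphi)=1$, the determinant of $\varphi$ on $u^\perp$ is $\chi$, and Lemma~\ref{lem:clifford} gives $n\varphi n^{-1}=\chi\varphi$ for $n=n_{u^\perp}$. Replacing $h$ by $n^{-1}h$, we may assume in all cases that $h\varphi'h^{-1}=\varphi$. (In Section~\ref{sub:spin} this step is not available: there the twisting character $\omega_1$ does not occur in $\mathbb C^7$.)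

\emph{Conjugacy in $\mathrm G_2$.} Let $\Gamma$ act through $\varphi$. It fixes $s_0$ and also $s_1=hs_0$, because $\varphi(\gamma)hs_0=h\varphi'(\gamma)s_0=hs_0$. Let $C$ be the centralizer of $\varphi(\Gamma)$ in $\mathrm{Spin}_7$. It acts on $\mathcal Q=\{s\in S^\Gamma:q(s)=1\}\ni s_0,s_1$. If $k\in C$ satisfies $ks_1=s_0$, then $kh\in\mathrm{Stab}(s_0)=\mathrm G_2$ and $(kh)\varphi'(kh)^{-1}=\varphi$. So it suffices to show that $C$ is transitive on $\mathcal Q$.

By Lemma~\ref{lem:spinor}, $S^\Gamma=\mathbb Cs_0\perp V^\Gamma s_0$, and $S^\Gamma$ is nondegenerate, being an isotypic component of the semisimple orthogonal representation $S\circ\varphi$. If $V^\Gamma=0$, then $\mathcal Q=\{\pm s_0\}$ and $-1\in C$ interchanges the two points. If $V^\Gamma\ne0$, then $\dim S^\Gamma\ge2$, so the connected group $\mathrm{SO}(S^\Gamma)$ is transitive on $\mathcal Q$, and $\mathcal Q$ is a connected manifold with tangent space $(s^\perp)^\Gamma$ at $s$. It is then enough to show that every $C$-orbit is open. Let $s\in\mathcal Q$. By (S) the map $\mathfrak{spin}_7\to s^\perp$, $X\mapsto Xs$,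 is onto, and it is $\Gamma$-equivariant because $\Gamma$ fixes $s$. The adjoint action of $\mathrm G_2$ on $\mathfrak{spin}_7$ is an algebraic representation, so $\mathfrak{spin}_7$ is a semisimple $\Gamma$-module and the surjection splits. Hence $(\mathfrak{spin}_7)^\Gamma\to(s^\perp)^\Gamma$ is onto. As $\mathrm{Lie}\,C=(\mathfrak{spin}_7)^\Gamma$, the orbit map $C\to\mathcal Q$, $k\mapsto ks$, is a submersion at $1$, so the orbit of $s$ contains a neighborhood of $s$. Since $s$ is arbitrary, all orbits are open.
\end{proof}

\subsection{Proof of the implication (1)$\Rightarrow$(2)}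
Let $H_{\mathrm{der}}=\prod_iH_i$ with each $H_i$ in the list defining $\mathcal L$. Let $T=Z(H)^\circ$, so that $H=H_{\mathrm{der}}T$, and let $C=H_{\mathrm{der}}\cap T$, a finite subgroup of $\prod_iZ(H_i)$. Put
\[
\widetilde H_i=\mathrm{GL}_n,\ \mathrm{GSp}_{2n},\ \mathrm{GSO}_4,\ \mathrm{SO}_{2n+1},\ \mathrm G_2\quad\text{for}\quad H_i=\mathrm{SL}_n,\ \mathrm{Sp}_{2n},\ \mathrm{SO}_4,\ \mathrm{SO}_{2n+1},\ \mathrm G_2,
\]
respectively. In the first three cases $Z(H_i)$ consists of scalar matrices, $\widetilde H_i$ contains all scalars, and $\widetilde H_i=\mathbb C^\times H_i$. In the last two cases $Z(H_i)=1$. Every character of a finite subgroup of a torus extends to an algebraic character of the torus, so $C\to Z(H_i)\subset\mathbb C^\times$, $c\mapsto c_i$, extends to an algebraic character $\chi_i$ of $T$; we take $\chi_i=1$ if $Z(H_i)=1$. Define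
\[
j\colon H\to M=\prod_i\widetilde H_i\times T/C,\qquad j(ht)=\bigl((h_i\chi_i(t))_i,\ tC\bigr)\qquad(h\in H_{\mathrm{der}},\ t\in T).
\]
The formula defines an algebraic homomorphism on $H_{\mathrm{der}}\times T$ that kills the elements $(c^{-1},c)$, $c\in C$, because $\chi_i(c)=c_i$. These elements form the kernel of $H_{\mathrm{der}}\times T\to H$, so $j$ is a well-defined algebraic homomorphism. It is injective: if $j(ht)=1$, then $t\in C$ and $h_i=\chi_i(t)^{-1}=t_i^{-1}$ for all $i$, so $ht=1$.

Let $\varphi,\varphi'\colon\Gamma\to H$ be locally conjugate and semisimple. An algebraic representation of a factor of $M$ pulls back to an algebraic representation of $H$, so the components of $j\varphi$ and $j\varphi'$ in each $\widetilde H_i$ and in the torus $T/C$ are locally conjugate and semisimple. By Lemmas~\ref{lem:classical} and~\ref{lem:g2} there is $m=((m_i)_i,\bar t)\in M$ with $j\varphi'=m(j\varphi)m^{-1}$. Write $m_i=z_ih_i$ with $h_i\in H_i$ and $z_i$ a scalar, and let $h=(h_i)_i\in H_{\mathrm{der}}$. Then $m$ differs from $j(h)$ by a central element of $M$, so $j\varphi'=j(h\varphi h^{-1})$,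 and $\varphi'=h\varphi h^{-1}$ by injectivity. \qed

\medskip
Together with Lemma~\ref{lem:easy} and the implication (6)$\Rightarrow$(1) of Section~\ref{sec:witness}, this completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{AS}
Moshe Adrian and Shaun Stevens, \emph{On sharpness in Local Converse Theorems for classical groups and $G_2$}, arXiv:2509.22390 (2025).

\bibitem{Griess}
Griess, Invent. Math. \textbf{121} (1995).

\bibitem{Larsen}
Larsen, Israel J. Math. \textbf{88} (1994).

\end{thebibliography}
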